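# The compact operators on $C(K)$, with a unit adjoined, as a Calkin algebra

## 1. The guess "yes, take $C(K;E)$", on finite sets and on $\omega+1$

All Banach spaces and Banach algebras are over $\mathbb C$. For a Banach space $X$, $\mathcal L(X)$ is the algebra of bounded operators and $\mathcal K(X)$ the closed ideal of compact ones. The quotient ${\rm Cal}(X)=\mathcal L(X)/\mathcal K(X)$ is the **Calkin algebra** of $X$. A unital Banach algebra $\mathcal B$ is called a Calkin algebra if ${\rm Cal}(X)\cong\mathcal B$ as Banach algebras for some Banach space $X$. The **unitization** of $\mathcal A$ is $\mathcal A\oplus\mathbb C$ with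
$$(a,\lambda)(b,\mu)=(ab+\lambda b+\mu a,\lambda\mu),\qquad \|(a,\lambda)\|=\|a\|+|\lambda| .$$

Let $K$ be an infinite countable compact metric space and $C(K)$ the continuous functions on it with the supremum norm. Every regular Borel measure on $K$ is purely atomic, so $C(K)^*=\ell_1(K)$. A compact operator $T$ on $C(K)$ can be recorded as the norm-continuous map $t\mapsto T^*\delta_t$ from $K$ to $\ell_1(K)$; this is the isometric identification $\mathcal K(C(K))\equiv C(K;\ell_1(K))$. The product is composition of operators. Since $K$ is infinite, there is no unit.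

The question, from Pavlos Motakis and Daniele Puglisi, "The compact operators on $c_0$ as a Calkin algebra", arXiv:2403.04137 (2024), is this: *for every infinite countable compact metric space $K$, is the unitization of $\mathcal K(C(K))$ a Calkin algebra?* For $K=\omega+1$, where $C(K)\cong c_0$, a positive answer is a known result; we shall not use it.

One would guess **yes**, and one would even guess a space. Suppose that we own an infinite-dimensional space $E$ with $\mathcal L(E)=\mathbb CI+\mathcal K(E)$, so that ${\rm Cal}(E)=\mathbb C$. (We shall build one below.) An operator on $C(K)$ is a kind of $K\times K$ matrix, so let $E$ play the role of the scalars and try $X=C(K;E)$.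

**Test: $K$ with $n$ points.** Here $C(K)=\ell_\infty^n$ and $\mathcal K(C(K))=M_n(\mathbb C)$, which is already unital. The guessed space is $E^n$. An operator on $E^n$ is a matrix $(T_{ab})$ of operators on $E$, compact if and only if all entries are. Each $T_{ab}$ is $\theta_{ab}I$ plus a compact operator, with $\theta_{ab}$ unique because $I_E$ is not compact. So $(T_{ab})\mapsto(\theta_{ab})$ induces ${\rm Cal}(E^n)\cong M_n(\mathbb C)$, and the guess passes.

If we insist on adjoining a *new* unit to $M_n(\mathbb C)$, we can do that too. Let $E'$ be a second infinite-dimensional space with $\mathcal L(E')=\mathbb CI+\mathcal K(E')$, such that all operators $E\to E'$ and $E'\to E$ are compact. Then ${\rm Cal}(E^n\oplus E')\cong M_n(\mathbb C)\times\mathbb C$, and $(F,\lambda)\mapsto(F+\lambda1,\lambda)$ is an isomorphism of the unitization of $M_n(\mathbb C)$ onto this product: $FG+\lambda G+\mu F+\lambda\mu1=(F+\lambda1)(G+\mu1)$. The adjoined unit wants some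 room of its own, on which the matrices do not act, and two spaces with few operators between them are useful.

**Test: $K=\omega+1$.** Up to isomorphism $C(K)=c_0$ and the guess is $X=c_0(E)$. For a bounded scalar sequence $a=(a_n)$ let $D_a(x_n)=(a_nx_n)$. If $B$ is a compact operator on $c_0(E)$, the $n$-th diagonal entry of $D_a+B$ is $a_nI_E+B_n$ with $B_n$ compact, and $\|a_nI_E+B_n\|\ge|a_n|$, because the unit of the nonzero algebra ${\rm Cal}(E)$ has norm $1$. So $\|D_a+B\|\ge\sup_n|a_n|$, and ${\rm Cal}(c_0(E))$ contains an isometric copy of $\ell_\infty$. It is nonseparable. But $\mathcal K(c_0)\oplus\mathbb C$ is separable: finite matrices with rational entries are dense in $\mathcal K(c_0)$. The guessed space fails.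

The answer "yes" will survive; the space has to change. The failure shows what to repair: on $c_0(E)$ an operator may act independently on infinitely many coordinates. We need a space that still contains all the finite powers $E^N$, but is so rigid that this is impossible.

## 2. Finite-dimensional decompositions and the two theorems

**Definition.** An *FDD* of a Banach space $U$ is a sequence of finite-rank projections $\pi_n$ $(n\ge1)$ with $\pi_n\pi_m=\pi_{\min(n,m)}$ and $\pi_nu\to u$ for all $u\in U$. It is *shrinking* if $\pi_n^*\varphi\to\varphi$ in norm for all $\varphi\in U^*$. Given an FDD, $\mathcal K_\pi(U)$ is the norm closure of $\bigcup_N\pi_N\mathcal L(U)\pi_N$.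

By the uniform boundedness principle $\Lambda:=\sup_n\|\pi_n\|<\infty$. The coordinate projections of $c_0$ form a shrinking FDD. Those of $\ell_1$ form an FDD that is not shrinking: for $\varphi=(1,1,1,\dots)\in\ell_\infty$ we have $\|\varphi-\pi_n^*\varphi\|=1$. There $\mathcal K_\pi(\ell_1)\ne\mathcal K(\ell_1)$: the rank-one operator $F(x)=(\sum_ix_i)e_1$ satisfies $\|F-G\|\ge\|(F-G)e_{N+1}\|=1$ for each $G=\pi_NG\pi_N$.

**Theorem A.** *Let $U\ne0$ be a Banach space with an FDD $(\pi_n)$. Then there is a separable Banach space $\mathcal Z$ with $\mathcal L(\mathcal Z)/\mathcal K(\mathcal Z)\cong\mathcal K_\pi(U)\oplus\mathbb C$ (unitization). If the FDD is shrinking, then $\mathcal K_\pi(U)=\mathcal K(U)$.*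

**Theorem B.** *If $K$ is an infinite countable compact metric space, then $C(K)$ has a shrinking FDD.*

**Main Theorem.** *The answer is yes: for every infinite countable compact metric space $K$, the unitization of $\mathcal K(C(K))$ is isomorphic, as a Banach algebra, to the Calkin algebra of a separable Banach space.*

The Main Theorem is Theorem A for $U=C(K)$ with the FDD of Theorem B. (If $U$ is finite-dimensional, "unitization" in Theorem A means $\mathcal A\oplus\mathbb C$ with the same formulas.) Two parts are short, and we do them now.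

**The shrinking clause of Theorem A.** Let $F\in\mathcal K(U)$. The $\pi_N$ are uniformly bounded and converge strongly to $I$, so they converge uniformly on the relatively compact set $F(B_U)$, and $\|\pi_NF-F\|\to0$. Likewise $\pi_N^*\to I$ strongly and $F^*$ is compact, so $\|F\pi_N-F\|=\|\pi_N^*F^*-F^*\|\to0$. Hence $\pi_NF\pi_N\to F$ in norm and $\mathcal K(U)\subset\mathcal K_\pi(U)$. The other inclusion is clear, since the operators $\pi_NG\pi_N$ have finite rank.

**Proof of Theorem B.** Let $K=\{t_1,t_2,\dots\}$ with distinct points.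

**Step 1: small clopen sets.** The distances from a given point $t$ form a countable set. For a radius outside this set, the open and the closed ball around $t$ coincide, so the ball is clopen. There are arbitrarily small such radii.

**Step 2: retractions $r_n:K\to\{t_1,\dots,t_n\}$, built so that they commute.** Let $r_1\equiv t_1$. Given a continuous retraction $r_n$ onto $\{t_1,\dots,t_n\}$, the set $r_n^{-1}(r_n(t_{n+1}))$ is clopen. By Step 1 choose a clopen $O_{n+1}\ni t_{n+1}$ inside it that contains none of $t_1,\dots,t_n$. Put $r_{n+1}=t_{n+1}$ on $O_{n+1}$ and $r_{n+1}=r_n$ elsewhere. This is a continuous retraction onto $\{t_1,\dots,t_{n+1}\}$. Moreover $r_nr_{n+1}=r_n$: on $O_{n+1}$ because $r_n$ is constant there with value $r_n(t_{n+1})$, elsewhere because $r_nr_n=r_n$. For $m>n$ induction on $m$ gives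
$$r_nr_m=(r_nr_{m-1})r_m=r_n(r_{m-1}r_m)=r_nr_{m-1}=r_n .$$
Also $r_mr_n=r_n$ for $m\ge n$, since $r_m$ fixes $t_1,\dots,t_n$.

**Step 3: the projections.** Put $\pi_nf=f\circ r_n$. Then $\pi_n$ has norm one and rank $n$, and $\pi_n\pi_mf=f\circ r_m\circ r_n$, which by Step 2 is $\pi_{\min(n,m)}f$.

**Step 4: convergence.** Since $r_n(t_i)=t_i$ for $n\ge i$, $\pi_nf\to f$ pointwise and boundedly, hence weakly, as $C(K)^*=\ell_1(K)$. So the subspace $\bigcup_n\pi_nC(K)$ is weakly dense, hence norm dense. On it $\pi_nf=f$ eventually, and $\|\pi_n\|\le1$, so $\pi_nf\to f$ in norm for all $f$. Finally $\pi_n^*\delta_{t_i}=\delta_{r_n(t_i)}=\delta_{t_i}$ for $n\ge i$. The $\delta_t$ span a norm-dense subspace of $\ell_1(K)$ and $\|\pi_n^*\|\le1$, so $\pi_n^*\to I$ strongly. $\square$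

*Example.* Let $K=\omega+1=\{1,2,\dots\}\cup\{\infty\}$, $t_1=\infty$, $t_{n+1}=n$, $O_{n+1}=\{n\}$. Then $r_n$ fixes $1,\dots,n-1$ and sends everything else to $\infty$.

It remains to construct $\mathcal Z$.

## 3. Corners $P_N\mathcal Z$ that look like $U_N\otimes E$

Fix $U$ with its FDD, and put $\pi_0=0$, $\pi_{(M,N]}=\pi_N-\pi_M$, $U_N=\pi_NU$. The finite test says that $U_N\otimes E\cong E^{\dim U_N}$ carries exactly the matrices $\mathcal L(U_N)$ in its Calkin algebra. So we look for a space $\mathcal Z$ with uniformly bounded projections $P_n$, $P_nP_m=P_{\min(n,m)}$, $P_nz\to z$, such that: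

* (a) each $T\in\mathcal L(\mathcal Z)$ is $\lambda I+S$ with $\|S(I-P_n)\|\to0$ as $n\to\infty$;
* (b) for each $S\in\mathcal L(\mathcal Z)$ and each $n$, $\|(I-P_m)SP_n\|\to0$ as $m\to\infty$;
* (c) up to finite dimensions, $P_N\mathcal Z$ is $U_N\otimes E$, with a norm equivalent to the natural one uniformly in $N$.

By (a) and (b), $S$ is a norm limit of corners $P_NSP_N$. By (c), each corner is a matrix of operators on $E$, that is, a scalar matrix in $\mathcal L(U_N)$ modulo compact operators. By the uniformity in (c), the norms of these matrices modulo compacts are equivalent to their norms as operators on $U$. This would give ${\rm Cal}(\mathcal Z)=\mathbb C1+\overline{\bigcup_N\mathcal L(U_N)}$ with the right norm.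

Let us see what $c_0(E)$, $U=c_0$, does here, with $P_n$ the projection onto the first $n$ coordinates. Property (c) is fine. Property (a) fails for $D_a$ with $a=(1,0,1,0,\dots)$. Property (b) fails as well. The space $E$ will come with finite-rank projections $Q_n\to I$, $Q_nQ_m=Q_{\min(n,m)}$. Take norm-one functionals $\psi_n$ with $\psi_n=\psi_n(Q_n-Q_{n-1})$ (for those $n$ with $Q_n\neq Q_{n-1}$); then $\psi_n(x)=\psi_n((Q_n-Q_{n-1})x)\to0$ for each $x$. So $x\mapsto(\psi_n(x)e)_n$, with a fixed $e\ne0$, maps $E$, sitting in the first coordinate, into $c_0(E)$, and its tails have norm $\|e\|$.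

We obtain (a) by gluing coordinates of Bourgain–Delbaen type, in the style of Argyros–Haydon, onto an infinite-dimensional space $W$. We obtain (b) by playing two sequences of parameters against each other. We obtain (c) by a special norm on $W$. The gluing with $W=0$ gives $E$ itself.

**Injective tensor norm.** For $w=\sum_au_a\otimes x_a\in U\otimes E$ let $\|w\|_\varepsilon=\sup|\sum_a\varphi(u_a)\psi(x_a)|$ over $\varphi\in B_{U^*}$, $\psi\in B_{E^*}$. For instance, $\|(x_i)_i\|_\varepsilon=\max_i\|x_i\|$ on $\ell_\infty^d\otimes E=E^d$. Recall that $\|u\otimes x\|_\varepsilon=\|u\|\|x\|$, that $\|(A\otimes B)w\|_\varepsilon\le\|A\|\|B\|\|w\|_\varepsilon$, and that the norm respects subspaces. If $u_1,\dots,u_d$ is a basis of $U_N$ with biorthogonal functionals $u_a^*$ and $w=\sum u_a\otimes x_a$, then $\|x_a\|\le\|u_a^*\|\|w\|_\varepsilon$ and $\|w\|_\varepsilon\le\sum\|u_a\|\|x_a\|$. So $U_N\otimes E$ is complete and isomorphic to $E^d$.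

## 4. Good pairs of sequences and averages of unit vectors

The coordinates of our space will carry weights $1/m_j$ and combine at most $n_j$ pieces. First comes the purely combinatorial estimate.

**Definition.** A pair of integer sequences $(m_j,n_j)_{j\ge1}$ is *good* if $m_1\ge4$, $m_{j+1}\ge m_j^3$, $n_1\ge3m_1^2$ and $n_{j+1}\ge3m_{j+1}^2(4n_j)^{L_{j+1}}$, where $L_j$ is the least integer with $4^{L_j-1}\ge3m_j^2$.

Then $n_j\ge3m_j^2$ and $m_h\ge h$. One may start with $m_1=4$, $n_1=48$, $m_2=64$; then $3m_2^2=12288\le4^7$ while $4^6=4096$ is too small, so $L_2=8$ and $n_2\ge12288\cdot192^8$.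

**Definition.** $\mathcal G$ is the smallest set of functionals on $c_{00}$ that contains $0$, all $e_k^*$, and all $g=\frac1{m_j}\sum_{i\le4n_j}g_i$ with $g_i\in\mathcal G$ disjointly supported; such a $g$ *has index* $j$. $\mathcal G_{j_0}$ is defined likewise, but never using index $j_0$.

Since $0\in\mathcal G$, fewer than $4n_j$ nonzero summands are allowed. For example $g=\frac1{m_1}\bigl(e_1^*+\frac1{m_2}(e_2^*+e_3^*)\bigr)$ has index $1$; with the numbers above its coefficients are $\frac14,\frac1{256},\frac1{256}$. Each $g\in\mathcal G$ is represented by a tree. We fix one representation for each $g$: in statements about $g$ of index $h$ one whose root has index $h$, and for $g\in\mathcal G_{j_0}$ one that never uses $j_0$. Disjointness of supports means that each $k\in{\rm supp}\,g$ is exactly one leaf, and if $h_1,\dots,h_d$ are the indices on the path from the root to it, its coefficient is $\prod_im_{h_i}^{-1}$.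

**Lemma 1.** *Let $x=\frac1{n_{j_0}}\sum_{k\in A}e_k$, $|A|=n_{j_0}$.*

*(i) If $g\in\mathcal G$ has index $h$, then $g(x)\le\frac2{m_hm_{j_0}}$ if $h<j_0$, and $g(x)\le\frac1{m_h}$ if $h\ge j_0$.*

*(ii) If $g\in\mathcal G_{j_0}$, then $g(x)\le m_{j_0}^{-2}$.*

*Proof.* If $g=0$ there is nothing to prove, and $e_k^*(x)\le1/n_{j_0}\le m_{j_0}^{-2}$. Let $g$ have index $h$. All coefficients are at most $1/m_h$ and $x$ is an average, so always $g(x)\le1/m_h$. This is (i) for $h\ge j_0$. In (ii) with $h>j_0$ it gives $g(x)\le m_{j_0+1}^{-1}\le m_{j_0}^{-3}\le m_{j_0}^{-2}$.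

Let $h<j_0$ and $L=L_{j_0}$. We split the leaves by their chains $h=h_1,\dots,h_d$.

* *All $h_i<j_0$, $d\le L-1$.* A node of index $<j_0$ has at most $4n_{j_0-1}$ children, so there are at most $\sum_{d<L}(4n_{j_0-1})^d\le(4n_{j_0-1})^L$ such leaves. They contribute at most $\frac1{m_h}\frac{(4n_{j_0-1})^L}{n_{j_0}}\le\frac1{3m_hm_{j_0}^2}$.
* *All $h_i<j_0$, $d\ge L$.* The coefficients are at most $\frac1{m_h}4^{-(L-1)}\le\frac1{3m_hm_{j_0}^2}$, hence so is the total contribution.
* *Some $h_i\ge j_0$, with $i\ge2$.* In (i) the coefficients are at most $\frac1{m_hm_{j_0}}$. In (ii) $h_i\ge j_0+1$ and they are at most $\frac1{m_hm_{j_0+1}}\le\frac1{3m_hm_{j_0}^2}$, as $m_{j_0+1}\ge m_{j_0}^3\ge4m_{j_0}^2$.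

The sum is at most $\frac2{3m_hm_{j_0}^2}+\frac1{m_hm_{j_0}}\le\frac2{m_hm_{j_0}}$ in (i) and at most $\frac1{m_hm_{j_0}^2}$ in (ii). $\square$

Compare the two parts: without restriction the average can be as large as $1/m_{j_0}$ (take $h=j_0$), but if index $j_0$ is forbidden it is at most $1/m_{j_0}^2$. This gap drives the theorem about operators.

## 5. Bourgain–Delbaen coordinates glued onto a space $W$

**Data.** $W$ is a separable Banach space (possibly $0$) such that:

* (D1) there are projections $\tau_n$ ($n\ge0$) with $\tau_0=0$, $\tau_n\tau_m=\tau_{\min(n,m)}$, $\tau_nw\to w$ for all $w\in W$, and $\tau_{(m,n]}:=\tau_n-\tau_m$ has norm $\le1$ for $0\le m<n$; we write $W_n=\tau_nW$;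
* (D2) there are linear subspaces $H_0\subset H_1\subset\cdots$, each invariant under all $\tau_n$, with $W_{00}=\bigcup_qH_q$ dense in $W$;
* (D3) if $0\le q_0<\dots<q_k$ and $w_i\in H_{q_i}\cap\tau_{(q_{i-1},q_i]}W$ for $1\le i\le k$, then $\|\sum_iw_i\|\le\max_i\|w_i\|$.

For instance, $W=c_0$ with its coordinate projections and $H_q={\rm span}(e_1,\dots,e_q)$ qualifies. In $\ell_2$ with the same choices (D3) fails, since $\|e_1+e_2\|=\sqrt2$. The spaces $W_n$ may be infinite-dimensional.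

Let $(m_j,n_j)$ be good. Fix finite sets $0\in D_1\subset D_2\subset\cdots\subset B_{W^*}$ such that each $f\in D_n$ satisfies $f=f\circ\tau_n$, and for each $n$ the set $\{f|_{W_n}:f\in\bigcup_kD_k,\ f=f\tau_n\}$ is weak*-dense in $B_{W_n^*}$. Such sets exist: if $f_1^m,f_2^m,\dots$ is weak*-dense in $B_{W_m^*}$ (which is weak* separable, as $W_m$ is separable), put $D_n=\{0\}\cup\{f_i^m\circ\tau_m:m,i\le n\}$.

**The recursion.** We define finite sets $\Delta_1=\emptyset,\Delta_2,\Delta_3,\dots$ and put $\Gamma_n=\bigcup_{k\le n}\Delta_k$, $\Gamma=\bigcup_n\Gamma_n$, $V_n=W_n\oplus_\infty\ell_\infty(\Gamma_n)$, $V_0=0$. Elements of $\Delta_n$ have *rank* $n$. For $m\le n$ put $R_m(w,u)=(\tau_mw,u|_{\Gamma_m})$ on $V_n$, and $R_0=0$; then $\|R_m\|\le1$. To each $\gamma\in\Delta_{n+1}$ there belongs a functional $c_\gamma^*\in V_n^*$, and the extension maps $i_{m,n}:V_m\to V_n$ are given by $i_{m,m}=I$ and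
$$i_{m,n+1}v=\bigl(w,u,(c_\gamma^*(w,u))_{\gamma\in\Delta_{n+1}}\bigr),\qquad(w,u)=i_{m,n}v .$$
So new coordinates are computed from old ones, and the $W$-component is left alone. Clearly $i_{m,n}=i_{p,n}i_{m,p}$ for $m\le p\le n$, and $R_mi_{m,n}=I$. On $V_n$ put $P_{(p,n]}=I-i_{p,n}R_p$.

Suppose everything up to rank $n$ is defined. Let $B_n^*$ be the finite set of functionals
$$b^*=\alpha_0f+\sum_{\eta\in\Gamma_n}\alpha_\eta e_\eta^*\quad\text{on }V_n,\qquad f\in D_n,\quad\alpha\text{'s in }\tfrac1{n!}(\mathbb Z+i\mathbb Z),\quad|\alpha_0|+\sum|\alpha_\eta|\le1 .$$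
They have norm $\le1$. Let $\sigma:\Gamma\to\mathbb N$ be an injective map, defined along with the $\Delta_n$, such that $\sigma(\xi)\ge{\rm rank}\,\xi$ and $m_{4\sigma(\xi)}>n_j^2$, where $j$ is the index of $\xi$. Now $\Delta_{n+1}$ ($n\ge1$) consists of all the following tuples. Each has an *index* $j\le n+1$ (the weight is $m_j$) and an *age*.

* *Type 1:* $\gamma=(n+1,p,j,b^*)$ with $0\le p\le n$, $j\le n+1$; $c_\gamma^*=\frac1{m_j}b^*P_{(p,n]}$; the age is $1$.
* *Type 2:* $\gamma=(n+1,\xi,b^*)$ with $\xi\in\Delta_p$, $p\le n$, of index $j$ and age $<n_j$; $c_\gamma^*=e_\xi^*+\frac1{m_j}b^*P_{(p,n]}$; the index is $j$, the age is $1$ plus the age of $\xi$.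

If $j$ is even, $b^*\in B_n^*$ is arbitrary. If $j$ is odd, $b^*=e_\eta^*$ with $\eta\in\Gamma_n$ (recorded in the tuple). In type 1 the index of $\eta$ is then required to be some $l\equiv2\pmod4$ with $m_l>n_j^2$, and in type 2 it is required to be $4\sigma(\xi)$. So in a type 2 element of odd index, $\xi$ dictates the index of the next $\eta$, and since $\sigma$ is injective, that index determines $\xi$.

*Example ($W=0$).* Then $V_1=0$ and $B_1^*=\{0\}$. Index $1$ would need some $\eta\in\Gamma_1=\emptyset$, so $\Delta_2$ consists of $(2,0,2,0)$ and $(2,1,2,0)$, both with $c^*=0$, and $V_2=\ell_\infty^2$. Let $\eta\in\Delta_2$. In $\Delta_3$ we find $(3,0,2,e_\eta^*)$ with $c^*=\frac1{m_2}e_\eta^*$, and $(3,\eta,b^*)$, of age $2$, with $c^*=e_\eta^*$, because $P_{(2,2]}=0$. So $i_{2,3}$ appends to $u\in\ell_\infty^2$, among others, the values $u(\eta)/m_2$ and $u(\eta)$.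

**Lemma 2.** $\|i_{m,n}\|\le2$ for all $m\le n$.

*Proof.* The purpose is to be able to pass to the limit $n\to\infty$. We induct on $n$; the case $n=m$ is clear. Let $\gamma\in\Delta_{n+1}$ with its $p$, and $v\in V_m$, $m\le n$.

If $p\ge m$, then $i_{p,n}R_pi_{m,n}=i_{p,n}i_{m,p}=i_{m,n}$, so $P_{(p,n]}i_{m,n}v=0$. Only $e_\xi^*$ (in type 2) remains, and $|c_\gamma^*(i_{m,n}v)|\le2\|v\|$ by induction.

If $p<m$, then $\xi\in\Gamma_m$ in type 2, so $|e_\xi^*(i_{m,n}v)|=|e_\xi^*(v)|\le\|v\|$. Since $R_pi_{m,n}v=R_pv$, we get $\|P_{(p,n]}i_{m,n}v\|\le\|i_{m,n}v\|+\|i_{p,n}R_pv\|\le4\|v\|$. So $|c_\gamma^*(i_{m,n}v)|\le(1+\frac4{m_1})\|v\|\le2\|v\|$. $\square$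

**The space.** By Lemma 2 there are $i_n:V_n\to W\oplus_\infty\ell_\infty(\Gamma)$ with $\|i_n\|\le2$, $i_ni_{m,n}=i_m$, $R_ni_n=I$, where $R_n$ also denotes $(w,u)\mapsto(\tau_nw,u|_{\Gamma_n})$ on $W\oplus_\infty\ell_\infty(\Gamma)$. Put
$$\mathcal Z=\overline{\bigcup_ni_n(V_n)},\qquad P_n=i_nR_n,\qquad P_0=0 .$$
The union is increasing. For $m\le n$, $R_ni_m=R_ni_ni_{m,n}=i_{m,n}$ gives $P_nP_m=i_ni_{m,n}R_m=P_m$; for $n\le m$, $R_ni_mR_m=R_nR_mi_mR_m=R_nR_m=R_n$ gives $P_nP_m=P_n$. So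
$$P_nP_m=P_{\min(n,m)},\quad\|P_n\|\le2,\quad\|I-P_n\|\le3,\quad\|P_n-P_m\|\le4,\quad P_nz\to z .$$
Write $P_{(m,n]}=P_n-P_m$ and $P_{(m,n)}=P_{(m,n-1]}$ on $\mathcal Z$. Since $R_n(P_n-P_p)=R_n-i_{p,n}R_p=P_{(p,n]}R_n$ for $p\le n$, the two uses of $P_{(p,n]}$ agree. The $W$-component of $z$ is denoted $w(z)$; so $w(i_n(w,u))=w$ and
$$\|z\|=\max\bigl(\|w(z)\|,\ \sup_{\gamma\in\Gamma}|e_\gamma^*(z)|\bigr).$$
Elements of $B_n^*$ act on $\mathcal Z$ via $R_n$, with norm $\le1$. As functionals on $\mathcal Z$ we have $B_n^*\subset B_{n+1}^*$, because $f=f\tau_n$ for $f\in D_n$.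

For $\gamma\in\Delta_{n+1}$ put $d_\gamma^*=e_\gamma^*-c_\gamma^*R_n$. We have $e_\gamma^*P_{n+1}=e_\gamma^*$, and $e_\gamma^*P_n=e_\gamma^*i_nR_n=c_\gamma^*R_n$ because the $\gamma$-coordinate of $i_nv$ is $c_\gamma^*(v)$. Hence
$$d_\gamma^*=e_\gamma^*P_{(n,n+1]},\qquad\|d_\gamma^*\|\le4,\qquad{\rm rank}\,\gamma=n+1 .$$

**Lemma 3 (evaluation analysis).** *Let $\gamma$ have index $j$ and age $a$. There are $\xi_1,\dots,\xi_a=\gamma$, each of index $j$, $\xi_r$ of age $r$, with ranks $\rho_1<\dots<\rho_a$, some $0\le\rho_0<\rho_1$, and $b_r^*\in B_{\rho_r-1}^*$ with*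
$$e_\gamma^*=\sum_{r=1}^ad_{\xi_r}^*+\frac1{m_j}\sum_{r=1}^ab_r^*P_{(\rho_{r-1},\rho_r)} .\tag{1}$$
*Always $j\le\rho_1$ and $a\le n_j$. Conversely, for $j$ even, $1\le a\le n_j$, $\rho_1\ge2$, $\rho_1\ge j$, $0\le\rho_0<\rho_1<\dots<\rho_a$ and arbitrary $b_r^*\in B_{\rho_r-1}^*$, there is such a $\gamma\in\Delta_{\rho_a}$.*

*Proof.* If $\gamma=(n+1,p,j,b^*)$, then on $\mathcal Z$ we have $e_\gamma^*=d_\gamma^*+c_\gamma^*R_n=d_\gamma^*+\frac1{m_j}b^*P_{(p,n]}$, which is (1) with $a=1$, $\rho_0=p$, $\rho_1=n+1$. If $\gamma=(n+1,\xi,b^*)$ with $\xi\in\Delta_p$, then $e_\gamma^*=e_\xi^*+d_\gamma^*+\frac1{m_j}b^*P_{(p,n]}$, and we unroll $e_\xi^*$ in the same way. Type 1 requires $j\le\rho_1$; type 2 requires $\xi$ to have age $<n_j$, so ages never exceed $n_j$. Conversely, start with $\xi_1=(\rho_1,\rho_0,j,b_1^*)$ and put $\xi_r=(\rho_r,\xi_{r-1},b_r^*)$; for even $j$ there is no further restriction. $\square$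

All data in (1) can be read off the tuple $\gamma$, and the analysis of $\xi_r$ is the first $r$ steps of that of $\gamma$. For odd $j$, $b_r^*=e_{\eta_r}^*$ with $\eta_r\in\Gamma_{\rho_r-1}$.

**Lemma 4 (density).** $\bigcup_nB_n^*$ *is weak*-dense in $B_{\mathcal Z^*}$.*

*Proof.* Consider the functionals $\alpha_0f\circ\tau_n+\sum\alpha_\eta e_\eta^*$ (finite sums, $n\in\mathbb N$, $f\in B_{W_n^*}$, $|\alpha_0|+\sum|\alpha_\eta|\le1$). The absolutely convex sets $\{f\circ\tau_n:f\in B_{W_n^*}\}$ increase with $n$, so these functionals form an absolutely convex subset of $B_{\mathcal Z^*}$. It norms $\mathcal Z$, because $\tau_nw\to w$. By the bipolar theorem it is weak*-dense in $B_{\mathcal Z^*}$. Given one of these functionals, multiply it by $1-\epsilon$; then replace $f$ by a weak*-close $f'|_{W_n}$ with $f'=f'\tau_n\in\bigcup_kD_k$, and the coefficients by close elements of $\frac1{k!}(\mathbb Z+i\mathbb Z)$ with $k$ large, keeping the sum of moduli $\le1$.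 The result is in $B_k^*$ for large $k$. $\square$

**Definition.** For $p<q$, $x\in\mathcal Z$ is a *$(p,q]$-vector* if $x=i_q(w,u)$ with $w\in H_q\cap\tau_{(p,q]}W$ and $u|_{\Gamma_p}=0$.

Then $P_px=0$ and $P_qx=x$. For example, for $\gamma\in\Delta_k$ the vector $d_\gamma:=i_k(0,1_{\{\gamma\}})$ is a $(k-1,k]$-vector with $1\le\|d_\gamma\|\le2$. The $(p,q]$-vectors form a linear space. If $p'\le p$ and $q\le q'$, a $(p,q]$-vector is a $(p',q']$-vector: write $x=i_{q'}(i_{q,q'}(w,u))$ and note that $w$ does not change. Finally we record how to approximate by such vectors: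
$$\text{if }y\in P_{(p,q]}\mathcal Z\text{ and }\varepsilon>0,\text{ there are }q'\ge q\text{ and a }(p,q']\text{-vector }y'\text{ with }\|y-y'\|<\varepsilon.\tag{2}$$
Indeed $y=i_q(w,u)$ with $w\in\tau_{(p,q]}W$, $u|_{\Gamma_p}=0$. Choose $w''\in W_{00}$ close to $w$ and put $w'=\tau_{(p,q]}w''$, which lies in some $H_{q'}$, $q'\ge q$, and in $\tau_{(p,q]}W$, and is close to $w$ because $\|\tau_{(p,q]}\|\le1$. Then $y'=i_q(w',u)=i_{q'}(i_{q,q'}(w',u))$ works, as $\|y-y'\|\le2\|w-w'\|$.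

## 6. Rapidly increasing sequences and the basic inequality

**Definition.** Let $I$ be an interval of $\mathbb N$. $(x_k)_{k\in I}$ is a *$C$-RIS* if there are $0\le q_{\min I-1}<\dots<q_{k-1}<q_k<\cdots$ and $j_k<j_{k+1}<\cdots$ such that $x_k$ is a $(q_{k-1},q_k]$-vector, $\|x_k\|\le C$, $j_{k+1}>q_k$, and $|e_\gamma^*(x_k)|\le C/m_h$ whenever $\gamma$ has index $h<j_k$.

Once Lemma 8 is available we shall see that $(d_{\gamma_k})_{k\ge2}$ with $\gamma_k=(k,0,2,0)$ is a RIS. Four remarks follow from the definition.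

* Subsequences, renumbered, are again $C$-RIS: $x_{k_i}$ is a $(q_{k_{i-1}},q_{k_i}]$-vector, and $j_{k_{i+1}}\ge j_{k_i+1}>q_{k_i}$.
* By (D3), $\|\sum a_kw(x_k)\|\le C\max|a_k|$ for finite sums.
* $P_sx_k=x_k$ if $q_k\le s$, and $P_sx_k=0$ if $q_{k-1}\ge s$.
* $d_\gamma^*(x_k)=0$ unless ${\rm rank}\,\gamma\in(q_{k-1},q_k]$.

The next statement compares sums of a RIS with sums of unit vectors tested by $\mathcal G$.

**Proposition 5 (basic inequality).** *Let $(x_k)_{k\in I}$ be a finite nonempty $C$-RIS, $a_k\in\mathbb C$, $s\ge0$, $\gamma\in\Gamma$ of index $h$. There are $k_0\in I$ and $g\in\mathcal G$, with $g=0$ or $g$ of index $h$, ${\rm supp}\,g\subset I\cap(k_0,\infty)$, such that*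
$$\Bigl|e_\gamma^*(I-P_s)\sum_ka_kx_k\Bigr|\le7C\Bigl(|a_{k_0}|+g\bigl(\sum|a_k|e_k\bigr)\Bigr).$$
*If moreover $j_0$ is such that $|e_\xi^*(\sum_{k\in J}a_kx_k)|\le C\max_J|a_k|$ for all $\xi$ of index $j_0$ and all nonempty intervals $J\subset I$, then one can take $g\in\mathcal G_{j_0}$.*

*Proof.* We induct on ${\rm rank}\,\gamma$, for all RIS indexed by subintervals of $I$ at once; the "moreover" hypothesis passes to subintervals.

**Step 1: which terms $I-P_s$ touches.** Vectors with $q_k\le s$ are killed by $I-P_s$, those with $q_{k-1}\ge s$ are fixed. At most one index $k_*$ satisfies $q_{k_*-1}<s<q_{k_*}$. Its term is at most $3C|a_{k_*}|$.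

**Step 2: $h=j_0$ in the "moreover" case.** The fixed terms form an interval, so by hypothesis they contribute at most $C\max|a_k|$. With the $k_*$-term the total is at most $4C\max|a_k|$. Take $k_0$ with $|a_{k_0}|$ maximal and $g=0$. From now on $h\ne j_0$ in the "moreover" case.

**Step 3: removing the terms with $j_k\le h$.** Let $l=\max\{k\in I:j_k\le h\}$ if it exists. We find $k_0$ and an interval $I'\subset I\cap(k_0,\infty)$ such that the terms outside $I'$ contribute at most $6C|a_{k_0}|$, and for $k\in I'$ we have $h<j_k$ and $(I-P_s)x_k=x_k$.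

*Case A: $k_*$ exists, and $l<k_*$ or $l$ does not exist.* Put $k_0=k_*$ and $I'=\{k\in I:k>k_*\}$. Terms with $k<k_*$ are killed, those with $k>k_*$ are fixed, and the $k_0$-term is at most $3C|a_{k_0}|$.

*Case B: $l$ exists, and $k_*\le l$ or $k_*$ does not exist.* Let $I'=\{k\in I:k>l,\ q_{k-1}\ge s\}$. If $k>l$ and $q_{k-1}<s$, then $k\ne k_*$, so $q_k\le s$ and the term is killed. The $l$-term is at most $3C|a_l|$. Now let $k<l$. Then $h\ge j_l\ge j_{k+1}>q_k$, so in (1) all $\rho_r\ge\rho_1\ge h>q_k$ for $r\ge1$. The vector $(I-P_s)x_k$ lies in $P_{q_k}\mathcal Z$, so the $d^*$-terms vanish on it, and so do the $b_r^*$-terms with $r\ge2$, because $\rho_{r-1}>q_k$. As $\rho_1-1\ge q_k$, there remains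
$$e_\gamma^*(I-P_s)x_k=\frac1{m_h}b_1^*(I-P_{\rho_0})(I-P_s)x_k=\frac1{m_h}b_1^*(I-P_{\max(\rho_0,s)})x_k,$$
of modulus at most $3C/m_h$. The $q$'s are strictly increasing nonnegative integers, so the number of such $k$ is at most $q_{l-1}<j_l\le h\le m_h$ (if there are any). Together the terms $k<l$ give at most $3C\max_{k<l}|a_k|$. So the terms $k\le l$ contribute at most $6C\max_{k\le l}|a_k|=:6C|a_{k_0}|$ with $k_0\le l$.

*Case C: neither $k_*$ nor $l$ exists.* Put $k_0=\min I$, contributing at most $C|a_{k_0}|$, and $I'=\{k\in I:k>k_0,\ q_{k-1}\ge s\}$. The remaining terms are killed.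

**Step 4: splitting $I'$ by the analysis of $\gamma$.** Use (1), with age $a\le n_h$. Let
$$I_0=\{k\in I':(q_{k-1},q_k]\cap\{\rho_0,\dots,\rho_a\}\ne\emptyset\},$$
so $|I_0|\le a+1$. For $k\in I_0$ the RIS condition gives $|e_\gamma^*(x_k)|\le C/m_h$, since $h<j_k$. For $k\in I'\setminus I_0$ all $d^*$-terms of (1) vanish on $x_k$. Either $q_k<\rho_0$ or $q_{k-1}\ge\rho_a$, and then all $b_r^*$-terms vanish as well and $e_\gamma^*(x_k)=0$; or $k$ lies in
$$I_r:=\{k\in I':\rho_{r-1}\le q_{k-1},\ q_k<\rho_r\}$$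
for exactly one $r\in\{1,\dots,a\}$. In that case $P_{(\rho_{r-1},\rho_r)}x_k=x_k$ and $P_{(\rho_{r'-1},\rho_{r'})}x_k=0$ for $r'\ne r$. Each $I_r$ is an interval, and $e_\gamma^*(\sum_{I_r}a_kx_k)=\frac1{m_h}b_r^*(\sum_{I_r}a_kx_k)$.

**Step 5: induction on each $I_r$.** By the form of $b_r^*$,
$$|b_r^*(y)|\le\max\Bigl(\|w(y)\|,\max_{\eta\in\Gamma_{\rho_r-1}}|e_\eta^*(y)|\Bigr).$$
Let $I_r\ne\emptyset$ and $y=\sum_{I_r}a_kx_k$. If the maximum is $\|w(y)\|$, it is at most $C\max_{I_r}|a_k|$ by (D3); take $k_r$ with $|a_{k_r}|$ maximal and $g_r=0$. Otherwise apply the induction hypothesis with $s=0$ to some $\eta$ of rank $<\rho_r\le{\rm rank}\,\gamma$. In either case there are $k_r\in I_r$ and $g_r\in\mathcal G$ (resp. $\mathcal G_{j_0}$) with support in $I_r\cap(k_r,\infty)$ and $|b_r^*(y)|\le7C(|a_{k_r}|+g_r(\sum|a_k|e_k))$.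

**Step 6: assembling $g$.** Put
$$g=\frac1{m_h}\Bigl(\sum_{k\in I_0}e_k^*+\sum_{r:I_r\ne\emptyset}(e_{k_r}^*+g_r)\Bigr)$$
($g=0$ if there are no summands). The summands are disjointly supported in $I'\subset(k_0,\infty)$, and there are at most $(a+1)+2a\le4n_h$ of them. So $g\in\mathcal G$ has index $h$, and $g\in\mathcal G_{j_0}$ in the "moreover" case, as $h\ne j_0$. Adding up,
$$6C|a_{k_0}|+\frac C{m_h}\sum_{I_0}|a_k|+\frac{7C}{m_h}\sum_r\bigl(|a_{k_r}|+g_r(\textstyle\sum|a_k|e_k)\bigr)\le7C\bigl(|a_{k_0}|+g(\textstyle\sum|a_k|e_k)\bigr).\qquad\square$$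

Note where (D3) entered: in Step 5 the $W$-component of a sum of blocks must be controlled by the *maximum* of the coefficients.

**Corollary 6.** *Let $(x_k)_{k\le n_j}$ be a $C$-RIS and $y=\frac1{n_j}\sum_{k\le n_j}x_k$. For $\gamma$ of index $h$ and $s\ge0$: $|e_\gamma^*(I-P_s)y|\le\frac{21C}{m_hm_j}$ if $h<j$, and $\le7C(\frac1{n_j}+\frac1{m_h})$ if $h\ge j$. Also $\|y\|\le14C/m_j$. If the "moreover" hypothesis holds for $j_0=j$ and $a_k=1/n_j$, then $\|y\|\le14C/m_j^2$. For $z=m_jy$:*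

* (z1) $\|z\|\le14C$;
* (z2) $|e_\gamma^*(I-P_s)z|\le21C/m_h$ if $h<j$;
* (z3) $|e_\gamma^*(I-P_s)z|\le7C/m_j$ if $h>j$;
* (z4) $|d_\gamma^*(z)|\le2C/m_j$ for all $\gamma$, and $d_\gamma^*$ is nonzero on at most one $x_k$.

*Proof.* Apply Proposition 5 with $a_k=1/n_j$ and Lemma 1 with $j_0=j$, and recall $\frac1{n_j}\le\frac1{3m_j^2}$ and $\|w(y)\|\le C/n_j$. For $h<j$ we get $7C(\frac1{3m_j^2}+\frac2{m_hm_j})\le\frac{21C}{m_hm_j}$, which is also at most $14C/m_j$ as $m_h\ge4$. For $h\ge j$ we get $7C(\frac1{n_j}+\frac1{m_h})\le7C(\frac1{n_j}+\frac1{m_j})\le14C/m_j$. So $\|y\|\le14C/m_j$. In the "moreover" case Lemma 1(ii) gives $7C(\frac1{n_j}+\frac1{m_j^2})\le14C/m_j^2$ for all $\gamma$. Now (z1) and (z2) are clear. For (z3), $m_h\ge m_j^3$ and $7C(\frac{m_j}{n_j}+\frac{m_j}{m_h})\le7C(\frac1{3m_j}+\frac1{m_j^2})\le7C/m_j$. For (z4), the ranges $(q_{k-1},q_k]$ are disjoint, so $d_\gamma^*$ is nonzero on at most one $x_k$, and $\|d_\gamma^*\|\le4$ gives $|d_\gamma^*(z)|\le\frac{m_j}{n_j}4C\le2C/m_j$.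 $\square$

**Lemma 7.** *Every infinite RIS is weakly null.*

*Proof.* Otherwise $\varphi(x_k)\to c\ne0$ along a subsequence, for some $\varphi\in\mathcal Z^*$. Averaging $n_j$ terms far out, we get $|c|/2\le14C\|\varphi\|/m_j$ for all $j$, a contradiction. $\square$

## 7. Extracting rapidly increasing sequences from block sequences

We want to test operators on RIS only. So we must turn an arbitrary block sequence into a RIS. The mechanism is to split coordinates by index.

**Lemma 8.** *If $x=i_q(w,u)$ is a $(p,q]$-vector and $u$ vanishes at all elements of index $h$, then $|e_\gamma^*(x)|\le6\|(w,u)\|/m_h$ for all $\gamma$ of index $h$.*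

*Proof.* If ${\rm rank}\,\gamma\le q$, then $e_\gamma^*(x)=u(\gamma)=0$. Otherwise let $r_0$ be the first $r$ in (1) with $\rho_r>q$. The $d^*$-terms with $r\ge r_0$ and the $b_r^*$-terms with $r>r_0$ vanish at $x=P_qx$. The terms with $r<r_0$ add up to $e_{\xi_{r_0-1}}^*(x)$ (absent if $r_0=1$), and $P_{\rho_{r_0}-1}x=x$. So
$$e_\gamma^*(x)=e_{\xi_{r_0-1}}^*(x)+\frac1{m_h}b_{r_0}^*(I-P_{\rho_{r_0-1}})x .$$
The first summand is $u(\xi_{r_0-1})=0$, as $\xi_{r_0-1}$ has index $h$ and rank $\le q$. The second has modulus at most $\frac{3\|x\|}{m_h}\le\frac{6\|(w,u)\|}{m_h}$. $\square$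

*Example.* Let $\gamma_k=(k,0,2,0)\in\Delta_k$, $k\ge2$. All $\gamma_k$ have index $2$, so $|e_\gamma^*(d_{\gamma_k})|\le6/m_h$ for $\gamma$ of index $h\ne2$, and trivially $|e_\gamma^*(d_{\gamma_k})|\le2=2m_2/m_2$ for index $2$. So $(d_{\gamma_k})_{k\ge2}$ is a $2m_2$-RIS with $q_k=k$ and $j_k=k$.

**Lemma 9.** *Let $y_k$ be $(q_{k-1},q_k]$-vectors ($q_0<q_1<\cdots$), $\|y_k\|\le1$, and let $S_k$ be uniformly bounded operators on $\mathcal Z$ (into any Banach spaces) with $\|S_ky_k\|\ge\delta>0$. Then there are an infinite set $M$ and vectors $x_k$, $k\in M$, forming (after renumbering) a RIS, with $\inf_{k\in M}\|S_kx_k\|>0$.*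

*Proof.* Write $y_k=i_{q_k}(w_k,u_k)$; then $\|(w_k,u_k)\|=\|R_{q_k}y_k\|\le1$. For $N\in\mathbb N$ let $u_k^{\le N}$ agree with $u_k$ at elements of index $\le N$ and be $0$ elsewhere. Put $x_k^N=i_{q_k}(0,u_k^{\le N})$ and $\bar x_k^N=y_k-x_k^N$. These are $(q_{k-1},q_k]$-vectors of norm $\le2$.

*(A)* Fix $N$. Then $(x_k^N)_k$ is a RIS with constant $\max(6,2m_N)$ and $j_k=q_{k-1}+1$: for $h>N$ use Lemma 8, and for $h\le N$ use $|e_\gamma^*(x_k^N)|\le2\le2m_N/m_h$. If $\limsup_k\|S_kx_k^N\|>0$ for some $N$, pass to a subsequence; we are done.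

*(B)* Otherwise $\|S_kx_k^N\|\to0$ as $k\to\infty$, for each $N$. Choose inductively $N_1<N_2<\cdots$ and $k_1<k_2<\cdots$ with $N_i\ge q_{k_{i-1}}$ and $\|S_{k_i}x_{k_i}^{N_i}\|<\delta/2$, so that $\|S_{k_i}\bar x_{k_i}^{N_i}\|\ge\delta/2$. By Lemma 8 for $h\le N_i$, $(\bar x_{k_i}^{N_i})_i$ is a $6$-RIS with RIS-indices $N_i+1>q_{k_{i-1}}$. $\square$

**Corollary 10.** *(a) Bounded sequences of $(q_{k-1},q_k]$-vectors ($q_0<q_1<\cdots$) are weakly null. (b) If $S:\mathcal Z\to F$ is bounded and $Sx_k\to0$ for every infinite RIS, then $\|S(I-P_n)\|\to0$.*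

*Proof.* (a) If not, then after scaling and passing to a subsequence $\|y_k\|\le1$ and $|\varphi(y_k)|\ge\delta$. Lemma 9 with $S_k=\varphi$ contradicts Lemma 7.

(b) For $m\le n$, $\|S(I-P_n)\|=\|S(I-P_m)(I-P_n)\|\le3\|S(I-P_m)\|$. So if the conclusion fails, there is $\delta>0$ with $\|S(I-P_n)\|\ge\delta$ for all $n$. Let $q_0=0$. Given $q_{k-1}$, choose $x$ with $\|x\|\le1$ and $\|S(I-P_{q_{k-1}})x\|>\delta/2$, then $q>q_{k-1}$ with $\|SP_{(q_{k-1},q]}x\|>\delta/2$. By (2), approximate $P_{(q_{k-1},q]}x$, which has norm $\le4$, by a $(q_{k-1},q_k]$-vector $y_k$ with $\|y_k\|\le5$ and $\|Sy_k\|\ge\delta/4$. Lemma 9, applied to $y_k/5$ and $S_k=S$, gives a RIS on which $S$ is bounded below, a contradiction. $\square$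

## 8. Operators act on rapidly increasing sequences as scalars

**Proposition 11.** *Let $T\in\mathcal L(\mathcal Z)$ and let $(x_k)$ be an infinite $C$-RIS with $P_nTx_k\to0$ for every $n$. Then ${\rm dist}(Tx_k,\mathbb Cx_k)\to0$.*

*Proof.* Otherwise, after passing to a subsequence, ${\rm dist}(Tx_k,\mathbb Cx_k)>\delta>0$ for all $k$. By Hahn–Banach there is $\varphi\in B_{\mathcal Z^*}$ with $\varphi(x_k)=0$ and $\varphi(Tx_k)>\delta$. By Lemma 4, for each $k$ and $\varepsilon>0$ there is $b_k^*\in\bigcup_nB_n^*$ with $|b_k^*(x_k)|\le\varepsilon$ and ${\rm Re}\,b_k^*(Tx_k)>\delta$.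

**Step 1: a vector $z$ and a coordinate $\eta$ of even index that sees $Tz$ but not $z$.** Given an even $j$, $s_0\ge0$ and $\varepsilon>0$, choose for $r=1,\dots,n_j$ in turn: an index $k_r$ (larger than $k_{r-1}$) with $q_{k_r-1}\ge s_{r-1}$ and $\|P_{s_{r-1}}Tx_{k_r}\|\le\varepsilon$; then $b_{k_r}^*$ as above; then $s_r>q_{k_r}+1$ with $s_r\ge j$, $b_{k_r}^*\in B_{s_r-1}^*$ and $\|(I-P_{s_r-1})Tx_{k_r}\|\le\varepsilon$. By Lemma 3 there is $\eta\in\Delta_{s_{n_j}}$ of index $j$ with analysis $\rho_r=s_r$, $b_r^*=b_{k_r}^*$; call its elements $\zeta_t\in\Delta_{s_t}$. Put $z=\frac{m_j}{n_j}\sum_rx_{k_r}$.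

Each $x_{k_r}$ is an $(s_{r-1},s_r-1]$-vector. So $d_{\zeta_t}^*(x_{k_r})=0$ for all $t,r$, and $P_{(s_{t-1},s_t)}x_{k_r}$ is $x_{k_r}$ if $t=r$ and $0$ otherwise. By (1), $e_\eta^*(z)=\frac1{n_j}\sum_rb_{k_r}^*(x_{k_r})$, and $|e_\eta^*(z)|\le\varepsilon$.

Next we estimate $e_\eta^*(Tz)$. First, $|d_{\zeta_t}^*(Tx_{k_r})|\le4\varepsilon$ for all $t,r$, since $P_{(s_t-1,s_t]}=P_{(s_t-1,s_t]}(I-P_{s_r-1})$ if $t\ge r$, and $P_{(s_t-1,s_t]}=P_{(s_t-1,s_t]}P_{s_{r-1}}$ if $t<r$. In the same way $|b_{k_t}^*P_{(s_{t-1},s_t)}Tx_{k_r}|\le4\varepsilon$ for $t\ne r$. Finally, $|b_{k_r}^*P_{(s_{r-1},s_r)}Tx_{k_r}-b_{k_r}^*Tx_{k_r}|\le2\varepsilon$. Hence, by (1),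
$${\rm Re}\,e_\eta^*(Tz)\ge\delta-2\varepsilon-\tfrac{m_j}{n_j}n_j^2\,4\varepsilon-\tfrac1{n_j}n_j^2\,4\varepsilon\ge\delta-2\varepsilon-8m_jn_j\varepsilon\ge\delta/2$$
for $\varepsilon$ small. Also $\|P_{s_0}Tz\|\le2m_j\varepsilon$, since $P_{s_0}=P_{s_0}P_{s_{r-1}}$. As $(x_{k_r})_r$ is a $C$-RIS of length $n_j$, (z1)–(z4) hold for $z$ and $j$.

So far there is no contradiction: $\|z\|\le14C$ and $\|Tz\|\ge\delta/2$ are compatible. We gain a factor by averaging once more, with an odd index $j_0$. The coding makes an index-$j_0$ coordinate essentially unable to see an average of such $z$'s, so Lemma 1(ii) applies, while the image under $T$ is seen with weight $1/m_{j_0}$.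

**Step 2: a coded sequence of such pairs.** Fix an odd $j_0$ and $\varepsilon'>0$. Choose $l_1\equiv2\pmod4$ with $m_{l_1}>n_{j_0}^2$, and $r_0=0$. For $i=1,\dots,n_{j_0}$ apply Step 1 with $j=l_i$, $s_0=r_{i-1}$ to get $(z_i,\eta_i)$ with
$$|e_{\eta_i}^*(z_i)|\le2^{-i}C,\qquad{\rm Re}\,e_{\eta_i}^*(Tz_i)\ge\delta/2,\qquad\|P_{r_{i-1}}Tz_i\|\le\varepsilon' .$$
Choose $r_i>{\rm rank}\,\eta_i$, $r_i\ge j_0$, with $\|(I-P_{r_i-1})Tz_i\|\le\varepsilon'$. Let $\xi_1=(r_1,r_0,j_0,e_{\eta_1}^*)$ and $\xi_i=(r_i,\xi_{i-1},e_{\eta_i}^*)\in\Delta_{r_i}$ for $i\ge2$, and put $l_{i+1}=4\sigma(\xi_i)$. These tuples are admitted in $\Gamma$: the index of $\eta_1$ is $l_1$, and the index of $\eta_i$ is $l_i=4\sigma(\xi_{i-1})$.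

The vector $z_i$ is an $(r_{i-1},r_i-1]$-vector, since it is built from $(r_{i-1},{\rm rank}\,\eta_i-1]$-vectors. By the choice of $l_1$ and the properties of $\sigma$, $m_{l_i}>n_{j_0}^2$ for all $i$. Moreover $r_i>{\rm rank}\,\eta_i\ge l_i$ and $l_{i+1}\ge4r_i>r_i$. By (z1) and (z2) with $s=0$, $(z_i)$ is a $21C$-RIS with $q_i=r_i$, $j_i=l_i$.

**Step 3: coordinates of index $j_0$ are small on $\sum z_i$.** *Claim: for every $\gamma$ of index $j_0$ and every interval $J$, $|e_\gamma^*(\sum_{i\in J}z_i)|\le17C$.* Let $\gamma$ have analysis with elements $\xi_t'$, ranks $\rho_t$, $b_t^*=e_{\eta_t'}^*$, $t\le a\le n_{j_0}$, and let $h_t$ be the index of $\eta_t'$. So $h_1\equiv2\pmod4$, $h_{t+1}=4\sigma(\xi_t')$, and $m_{h_t}>n_{j_0}^2$ for all $t$.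

Suppose $h_t=l_i$. If $t=1$, then $i=1$ by congruence modulo $4$. If $t\ge2$, then $i\ge2$ by congruence, $\sigma(\xi_{t-1}')=\sigma(\xi_{i-1})$, so $\xi_{t-1}'=\xi_{i-1}$ by injectivity, and comparing ages $t=i$. Let $t_0$ be the largest $t$ with $h_t\in\{l_1,\dots,l_{n_{j_0}}\}$ ($t_0=0$ if there is none). If $t_0\ge2$, then $\xi_{t_0-1}'=\xi_{t_0-1}$, hence $\xi_t'=\xi_t$, $\eta_t'=\eta_t$, $\rho_t=r_t$ for $1\le t<t_0$, and $\rho_0=r_0$: up to $t_0-1$ the element $\gamma$ copies our sequence, and afterwards its indices have nothing to do with it.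

Put $Z=\sum_{i\in J}z_i$. As ${\rm rank}\,\eta_t'<\rho_t$, we have $e_{\eta_t'}^*P_{(\rho_{t-1},\rho_t)}=e_{\eta_t'}^*(I-P_{\rho_{t-1}})$ and
$$e_\gamma^*(Z)=\sum_td_{\xi_t'}^*(Z)+\frac1{m_{j_0}}\sum_te_{\eta_t'}^*(I-P_{\rho_{t-1}})Z .$$

* *$1\le t<t_0$.* Here $d_{\xi_t}^*(Z)=0$, since the rank $r_t$ lies in no $(r_{i-1},r_i-1]$. Also $e_{\eta_t}^*P_{(r_{t-1},r_t)}Z$ is $e_{\eta_t}^*(z_t)$ or $0$, of modulus $\le2^{-t}C$; these sum to at most $C$.
* *$t\ge\max(t_0,1)$, $d^*$-terms.* Each $d_{\xi_t'}^*$ is nonzero on at most one $z_i$, and there $|d_{\xi_t'}^*(z_i)|\le2C/m_{l_i}\le2C/n_{j_0}^2$ by (z4). The total is at most $n_{j_0}\cdot2C/n_{j_0}^2\le C$.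
* *$t\ge\max(t_0,1)$, pairs $(t,i)$ with $h_t\ne l_i$.* If $h_t<l_i$, (z2) gives $|e_{\eta_t'}^*(I-P_{\rho_{t-1}})z_i|\le21C/m_{h_t}$; if $h_t>l_i$, (z3) gives $\le7C/m_{l_i}$. Both are at most $21C/n_{j_0}^2$. There are at most $n_{j_0}^2$ pairs, so the total is at most $21C$.
* *$t\ge\max(t_0,1)$, $h_t=l_i$.* Only the pair $t=i=t_0$ occurs, giving at most $3\cdot14C=42C$.

Altogether $|e_\gamma^*(Z)|\le C+\frac1{m_{j_0}}(C+21C+42C)\le17C$, as $m_{j_0}\ge4$.

**Step 4: the contradiction.** Let $y=\frac1{n_{j_0}}\sum_iz_i$. By Step 3 the "moreover" hypothesis holds for the $21C$-RIS $(z_i)$, $a_i=1/n_{j_0}$ and $j_0$. So Corollary 6 gives $\|y\|\le14\cdot21C/m_{j_0}^2=294C/m_{j_0}^2$. Let $\gamma=\xi_{n_{j_0}}$. From $\|P_{r_{i-1}}Tz_i\|\le\varepsilon'$ and $\|(I-P_{r_i-1})Tz_i\|\le\varepsilon'$ we get, exactly as in Step 1,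
$$|d_{\xi_t}^*(Tz_i)|\le4\varepsilon'\ (\text{all }t,i),\quad|e_{\eta_t}^*P_{(r_{t-1},r_t)}Tz_i|\le4\varepsilon'\ (t\ne i),\quad{\rm Re}\,e_{\eta_i}^*P_{(r_{i-1},r_i)}Tz_i\ge\tfrac\delta2-2\varepsilon' .$$
Hence, by (1),
$${\rm Re}\,e_\gamma^*(Ty)\ge\frac1{m_{j_0}}\Bigl(\frac\delta2-2\varepsilon'-4n_{j_0}\varepsilon'\Bigr)-4n_{j_0}\varepsilon'\ge\frac\delta{4m_{j_0}}$$
for $\varepsilon'$ small, depending on $j_0$ and $\delta$. Thus $\frac\delta{4m_{j_0}}\le\|T\|\frac{294C}{m_{j_0}^2}$ for all odd $j_0$. As $m_{j_0}\to\infty$, this is a contradiction. $\square$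

The hypothesis $P_nTx_k\to0$ does not follow from weak nullity, because $P_n\mathcal Z$ is infinite-dimensional when $W_n$ is. The next theorem therefore has a hypothesis on $W_n$. It is empty if $W=0$.

**Theorem 12.** *Assume that for every $n$, every bounded $R:\mathcal Z\to W_n$ and every infinite RIS $(x_k)$ we have $Rx_k\to0$. Then for each $T\in\mathcal L(\mathcal Z)$ there is $\lambda\in\mathbb C$ with $\|(T-\lambda I)(I-P_n)\|\to0$.*

*Proof.* **Step 1: scalars along one RIS.** Let $(x_k)$ be an infinite RIS. Then $\tau_nw(Tx_k)\to0$ by hypothesis, and $e_\eta^*(Tx_k)\to0$ for each of the finitely many $\eta\in\Gamma_n$ by Lemma 7. So $R_nTx_k\to0$, hence $P_nTx_k\to0$, and Proposition 11 gives scalars $\lambda_k$ with $Tx_k-\lambda_kx_k\to0$. Call a RIS seminormalized if $\inf\|x_k\|>0$. In that case $(\lambda_k)$ is bounded, so every subsequence has a further subsequence along which $Tx_k-\lambda x_k\to0$ for some $\lambda$. Seminormalized RIS exist: the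 vectors $d_{\gamma_k}$ of the example after Lemma 8 have norm at least $1$.

**Step 2: the scalar is always the same.** Let $(x_k),(y_k)$ be seminormalized RIS with constants $C,C'$ and $Tx_k-\lambda x_k\to0$, $Ty_k-\mu y_k\to0$. Let $q_k,j_k$ and $q_k',j_k'$ be their ranges and RIS-indices. We interleave them. Choose inductively $k_1,l_1,k_2,l_2,\dots$ with
$$q_{k_i-1}\ge q_{l_{i-1}}',\quad q_{l_i-1}'\ge q_{k_i},\quad\min(j_{k_i},j_{l_i}')>\max\bigl(q_{l_{i-1}}',\,j_{k_{i-1}},\,j_{l_{i-1}}'\bigr)$$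
(for $i=1$ the conditions involving $i-1$ are void). Then $v_i=x_{k_i}+y_{l_i}$ is a $(C+C')$-RIS with ranges $(q_{l_{i-1}}',q_{l_i}']$, the first one being $(q_{k_1-1},q_{l_1}']$, and RIS-indices $\min(j_{k_i},j_{l_i}')$. It is seminormalized, since $x_{k_i}=P_{q_{k_i}}v_i$. So by Step 1 there are bounded $\nu_i$ with $Tv_i-\nu_iv_i\to0$, whence
$$(\lambda-\nu_i)x_{k_i}+(\mu-\nu_i)y_{l_i}\to0 .$$
Applying $P_{q_{k_i}}$ gives $(\lambda-\nu_i)x_{k_i}\to0$, so $\nu_i\to\lambda$. Then $(\mu-\nu_i)y_{l_i}\to0$, so $\nu_i\to\mu$. Thus $\lambda=\mu$.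

**Step 3: conclusion.** There is one $\lambda$ such that every subsequence of every seminormalized RIS has a further subsequence with $(T-\lambda I)x_k\to0$. Every subsequence of an arbitrary RIS has a further subsequence that is norm-null or seminormalized. Hence $(T-\lambda I)x_k\to0$ for every infinite RIS. Apply Corollary 10(b) to $S=T-\lambda I$. $\square$

## 9. Two parameter sequences and operators between the two spaces

We now compare two spaces of Section 5. In the first, averages of $n_i^{(1)}$ terms of a RIS have norm at most a constant times $1/m_i^{(1)}$. In the second, a coordinate of even index $j$ can see $n_j^{(2)}$ blocks with weight $1/m_j^{(2)}$. If $m^{(1)}_i$ is much larger than $m_j^{(2)}$ while $n_i^{(1)}\le n_j^{(2)}$, a bounded operator cannot keep tails alive.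

**Proposition 13 (comparison).** *Let $\mathcal Z_1,\mathcal Z_2$ be two spaces as in Section 5 with parameters $(m_j^{(1)},n_j^{(1)})$, $(m_j^{(2)},n_j^{(2)})$, and suppose*
$$\sup\{m_i^{(1)}/m_j^{(2)}:\ i\in\mathbb N,\ j\text{ even},\ n_i^{(1)}\le n_j^{(2)}\}=\infty .$$
*Let $S:\mathcal Z_1\to\mathcal Z_2$ be bounded, $(x_k)$ an infinite $C$-RIS in $\mathcal Z_1$, $N_k\to\infty$. Then $(I-P_{N_k})Sx_k\to0$, where $P_n$ are the projections of $\mathcal Z_2$.*

*Proof.* Otherwise pass to a subsequence with $\|(I-P_{N_k})Sx_k\|\ge\delta>0$.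

**Step 1: a coordinate of $\mathcal Z_2$ that sees many $Sx_k$.** Fix $i$ and even $j$ with $N:=n_i^{(1)}\le n_j^{(2)}$, and $\varepsilon>0$; let $s_0=0$. For $r=1,\dots,N$ choose $k_r>k_{r-1}$ with $N_{k_r}\ge s_{r-1}$ and $|\varphi(Sx_{k_r})|\le\varepsilon$ for the finitely many functionals $\varphi=b_t^*P_{(s_{t-1},s_t)}$ and $\varphi=d_\zeta^*$, $\zeta\in\Delta_{s_t}$, $t<r$; this is possible by Lemma 7. Since $I-P_{N_{k_r}}=(I-P_{N_{k_r}})(I-P_{s_{r-1}})$, we have $\|(I-P_{s_{r-1}})Sx_{k_r}\|\ge\delta/3$. By Lemma 4 there is $b_r^*\in\bigcup_nB_n^*$ with ${\rm Re}\,b_r^*(I-P_{s_{r-1}})Sx_{k_r}\ge\delta/4$. Then take $s_r>s_{r-1}+1$, $s_r\ge j$, with $b_r^*\in B_{s_r-1}^*$ and $\|(I-P_{s_r-1})Sx_{k_t}\|\le\varepsilon$ for all $t\le r$. By Lemma 3 there is $\gamma\in\Delta_{s_N}$ in $\mathcal Z_2$ of index $j$ and analysis $\rho_r=s_r$, $(b_r^*)$, with elements $\zeta_r$.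

**Step 2: lower bound.** We have ${\rm Re}\,b_r^*P_{(s_{r-1},s_r)}Sx_{k_r}\ge\delta/4-\varepsilon$. The terms $b_r^*P_{(s_{r-1},s_r)}Sx_{k_t}$ with $t>r$ are $\le\varepsilon$ in modulus by the choice of $k_t$, and those with $t<r$ are $\le4\varepsilon$, since $s_{r-1}\ge s_t$. Similarly $|d_{\zeta_r}^*(Sx_{k_t})|\le\varepsilon$ for $t>r$ and $\le4\varepsilon$ for $t\le r$. So by (1)
$$\Bigl\|S\sum_{t\le N}x_{k_t}\Bigr\|\ge{\rm Re}\,e_\gamma^*\Bigl(S\sum_{t\le N}x_{k_t}\Bigr)\ge\frac1{m_j^{(2)}}\bigl(N(\tfrac\delta4-\varepsilon)-4N^2\varepsilon\bigr)-4N^2\varepsilon\ge\frac{N\delta}{8m_j^{(2)}}$$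
for $\varepsilon$ small.

**Step 3: upper bound.** By Corollary 6 in $\mathcal Z_1$, $\|\sum_{t\le N}x_{k_t}\|\le14CN/m_i^{(1)}$. Hence $m_i^{(1)}/m_j^{(2)}\le112C\|S\|/\delta$ for all admissible $i,j$, a contradiction. $\square$

**Choice of parameters.** Choose good sequences $(m_k',n_k')$ and $(m_k,n_k)$ step by step so that

* for $k\equiv2\pmod4$: $m_k'\ge km_k$ and $n_k\ge n_k'$;
* for $k\equiv0\pmod4$: $m_k\ge km_k'$ and $n_k'\ge n_k$.

This is possible, since at step $k$ goodness only requires $m_k,m_k'$ and then $n_k,n_k'$ to be large. Taking $i=j=k$, Proposition 13 applies to operators from a space with parameters $(m',n')$ to one with $(m,n)$ (use $k\equiv2$), and also in the other direction (use $k\equiv0$).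

**The space $E$** is the space of Section 5 with $W=0$ and parameters $(m',n')$. Write $Q_n$ for its projections $P_n$. They have finite rank, $\|Q_n\|\le2$ and $\|I-Q_n\|\le3$. Put $E_{>n}=(I-Q_n)E$, $E_{00}=\bigcup_nQ_nE$. The hypothesis of Theorem 12 is trivial, so each $T\in\mathcal L(E)$ is $\lambda I+\lim_n(T-\lambda I)Q_n$, and
$$\mathcal L(E)=\mathbb CI+\mathcal K(E).\tag{3}$$
In $E$ every element of $(Q_q-Q_p)E$ is a $(p,q]$-vector.

## 10. A norm on $\bigoplus_nF_n\otimes E_{>n}$ that sees one diagonal block at a time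

Let $U$, $\pi_n$ be as in Theorem A, $F_n=\pi_{(n-1,n]}U$, $\Lambda=\sup\|\pi_n\|$. We need data $W$ for Section 5 in which $W_N$ is essentially $U_N\otimes E$.

The natural first choice is the completed injective tensor product of $U$ and $E$ with $\tau_n=\pi_n\otimes I$ and $H_q=\{w:\ (I\otimes Q_q)w=w,\ \tau_nw=w\text{ for some }n\}$. It breaks down at (D3). If $x\in Q_2E$ is a unit vector and $u_i\in F_i$, then $\|\sum_iu_i\otimes x\|_\varepsilon=\|\sum_iu_i\|$, so (D3) would force $\|\sum_iu_i\|\le\max\|u_i\|$ for $u_i\in F_i$, $i\ge2$. For $U=\ell_2$ this is false. It may also be false for the FDD of Theorem B. In $\omega+1$ take $t_1=\infty$, $t_{i+1}=i$ and $O_{i+1}=\{i,i+1,\dots,k\}$ for $1\le i\le k$, which the construction allows. Since $(\pi_n-\pi_{n-1})f=\bigl(f(t_n)-f(r_{n-1}(t_n))\bigr)1_{O_n}$, we have $F_n=\mathbb C1_{O_n}$ for $n\ge2$, and $1_{O_2}+\dots+1_{O_{k+1}}$ takes the value $k$ at the point $k$. And Section 6 needs (D3) exactly: in Step 5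 of Proposition 5.

So we need a norm that is like $c_0$ along blocks, yet agrees with the injective norm, up to a constant independent of $N$, on a subspace of finite codimension in $W_N$. To find it, place the "$F_n$ against level $e$ of $E$" part of a tensor at the point $(n,e)$ of a quadrant, and keep only points with $n<e$. A block as in (D3) then lives in the square $(q_{i-1},q_i]\times(q_{i-1},q_i]$ on the diagonal. Test vectors only through windows $(M,N]\times(s,\infty)$ with $N\le s$. A window that meets the square of $i$ has $q_{i-1}<N\le s<q_i$, so it meets at most one of the diagonal squares. But $U_N\otimes E_{>N}$ lies entirely in the single window $(0,N]\times(N,\infty)$.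

**Definition of $W$.** On $W_{00}={\rm span}\bigcup_nF_n\otimes(E_{>n}\cap E_{00})$ put
$$\|w\|_W=\sup\bigl\{\|(\pi_{(M,N]}\otimes(I-Q_s))w\|_\varepsilon:\ 0\le M<N\le s\bigr\}.\tag{4}$$
Then $\|w\|_W\le6\Lambda\|w\|_\varepsilon$, as $\|\pi_{(M,N]}\|\le2\Lambda$ and $\|I-Q_s\|\le3$. With $M=n-1$, $N=s=n$ we see that the $F_n\otimes E_{>n}$-component $w_n$ of $w$ satisfies $\|w_n\|_\varepsilon\le\|w\|_W$. So this is a norm. $W$ is the completion; $\tau_n=\pi_n\otimes I$; $H_q=\{w\in W_{00}:(I\otimes Q_q)w=w\}$. Each operator $\pi_{(M,N]}\otimes(I-Q_s)$ with $M<N\le s$ extends to a contraction from $W$ into the completed injective tensor product.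

*Example.* Let $U=\ell_2$ with its coordinate projections. If $x\in E_{>2}\cap E_{00}$ and $w=(e_1+e_2)\otimes x$, the window $M=0$, $N=s=2$ gives $\|w\|_W\ge\sqrt2\|x\|$: the norm feels $\ell_2$. If $x\in(Q_2-Q_1)E$, $y\in E_{>2}\cap E_{00}$ and $w=e_1\otimes x+e_2\otimes y$, then windows with $s=1$ have $N=1$ and see only $e_1\otimes x$, while windows with $s\ge2$ do not see $x$. So $\|w\|_W=\max\bigl(\|x\|,\sup_{s\ge2}\|(I-Q_s)y\|\bigr)$: the two parts do not interact.

**Lemma 14.** *$W$, $(\tau_n)$, $(H_q)$ satisfy (D1)–(D3), and $W$ is separable.*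

*Proof.* *Separability and (D2).* If $w\in H_q$, its components lie in $F_n\otimes(Q_q-Q_n)E$ with $n<q$, so $H_q$ is finite-dimensional. The $H_q$ increase, $\bigcup_qH_q=W_{00}$, and each $\tau_n$ maps $W_{00}$ into itself and preserves $H_q$.

*(D1).* $\pi_{(M,N]}\pi_{(A,B]}$ is $0$ or $\pi_{(M',N']}$ with $M'=\max(M,A)$ and $N'=\min(N,B)\le N\le s$. So composing an operator in (4) with $\tau_{(A,B]}$ gives $0$ or another operator in (4), and $\|\tau_{(A,B]}\|\le1$. For $w\in W_{00}$ we have $\tau_nw=w$ eventually, so $\tau_nw\to w$ on $W$.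

*(D3).* Let $w=\sum w_i$ as there and $M<N\le s$. If $(\pi_{(M,N]}\otimes(I-Q_s))w_i\ne0$, then $q_i>s$, as $w_i=(I\otimes Q_{q_i})w_i$, and $q_{i-1}<N\le s$, as $w_i=\tau_{(q_{i-1},q_i]}w_i$. So $q_{i-1}<s<q_i$, which holds for at most one $i$. Hence $\|w\|_W\le\max\|w_i\|_W$. $\square$

**Lemma 15 (the spaces $W_N$).** *(i) On $W_N=\tau_NW$ the norms $\|\cdot\|_W$ and $\|\cdot\|_\varepsilon$ are equivalent, $\|\cdot\|_W\le6\Lambda\|\cdot\|_\varepsilon$, and $W_N=\bigoplus_{n\le N}F_n\otimes E_{>n}\subset U_N\otimes E$. The map $\Pi_N=\sum_{n\le N}\pi_{(n-1,n]}\otimes(I-Q_n):U_N\otimes E\to W_N$ is a bounded projection.*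

*(ii) $G_N:=\pi_N\otimes(I-Q_N)$ maps $W$ to $U_N\otimes E_{>N}\subset W_N$ with $\|G_Nw\|_\varepsilon\le\|w\|_W$. It is the identity on $U_N\otimes E_{>N}$, $G_N\tau_N=G_N$, and $I-G_N=I\otimes Q_N$ has finite rank on $W_N$.*

*Proof.* (i) For $w\in\tau_NW_{00}$ we have $\|w\|_\varepsilon\le\sum_{n\le N}\|w_n\|_\varepsilon\le N\|w\|_W$ and $\|w\|_W\le6\Lambda\|w\|_\varepsilon$. So $W_N$, the closure of $\tau_NW_{00}$, can be computed in $U_N\otimes E$, which is complete. Since $E_{>n}\cap E_{00}$ is dense in $E_{>n}$, it is $\bigoplus_{n\le N}F_n\otimes E_{>n}$. $\Pi_N$ is bounded, has values in $W_N$ and is the identity there.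

(ii) This is the window $M=0$, $N=s$. Its values on $W_{00}$ lie in $U_N\otimes E_{>N}$, which is closed, and which is contained in $W_N$ because $E_{>N}\subset E_{>n}$ for $n\le N$. The remaining statements are immediate; $I\otimes Q_N$ has range in the finite-dimensional space $U_N\otimes Q_NE$. $\square$

**The space $\mathcal Z$** is the space of Section 5 built from this $W$ with parameters $(m,n)$. It is separable, since each $V_n$ is.

**Lemma 16.** *(a) If $S:\mathcal Z\to E$ is bounded and $(x_k)$ is an infinite RIS in $\mathcal Z$, then $Sx_k\to0$. Hence the hypothesis of Theorem 12 holds for $\mathcal Z$. (b) If $S:E\to\mathcal Z$ is bounded, then $\|(I-P_n)S\|\to0$.*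

*Proof.* (a) $Q_n$ has finite rank and $x_k\to0$ weakly by Lemma 7, so $Q_nSx_k\to0$ for each $n$. Pick $\kappa_1<\kappa_2<\cdots$ with $\|Q_nSx_k\|\le1/n$ for $k\ge\kappa_n$, and put $N_k=n$ for $\kappa_n\le k<\kappa_{n+1}$, $N_k=1$ for $k<\kappa_1$. Then $N_k\to\infty$ and $Q_{N_k}Sx_k\to0$. By Proposition 13, from $\mathcal Z$ to $E$, $(I-Q_{N_k})Sx_k\to0$. So $Sx_k\to0$. Since $W_n$ is isomorphic to a subspace of $U_n\otimes E\cong E^{\dim U_n}$, the last statement follows coordinatewise.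

(b) Otherwise, for some $\delta>0$, $\|(I-P_n)S\|\ge\delta$ for infinitely many $n$. We produce a block sequence in $E$ that contradicts Proposition 13. Let $q_0=0$. Given $q_{k-1}$, since $Q_{q_{k-1}}$ has finite rank and $P_n\to I$ strongly, $\|(I-P_n)SQ_{q_{k-1}}\|\to0$ as $n\to\infty$. So there are $N_k\ge k$ with $\|(I-P_{N_k})S\|\ge\delta$ and $\|(I-P_{N_k})SQ_{q_{k-1}}\|\le\delta/8$, and $x\in B_E$ with $\|(I-P_{N_k})Sx\|\ge\delta/2$. Then $\|(I-P_{N_k})S(I-Q_{q_{k-1}})x\|\ge3\delta/8$, and there is $q_k>q_{k-1}$ such that $y_k=(Q_{q_k}-Q_{q_{k-1}})x$ satisfies $\|(I-P_{N_k})Sy_k\|\ge\delta/4$. The $y_k$ are $(q_{k-1},q_k]$-vectors of $E$ with $\|y_k\|\le4$. Lemma 9 in $E$, applied to $y_k/4$ and $S_k=(I-P_{N_k})S$, yields a RIS $(x_k)_{k\in M}$ in $E$ with $\inf_{k\in M}\|(I-P_{N_k})Sx_k\|>0$. This contradicts Proposition 13, from $E$ to $\mathcal Z$. $\square$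

## 11. Computing ${\rm Cal}(\mathcal Z)$

We prove Theorem A. Write $\equiv$ for equality modulo $\mathcal K(\mathcal Z)$. A matrix $\theta\in\mathcal L(U_N)$ acts on $\mathcal Z$ by
$$\Theta_N(\theta)z=i_N\bigl((\theta\otimes I)G_Nw(z),\,0\bigr),\qquad z\in\mathcal Z .$$

**Step 1: boundedness.** $\|\Theta_N(\theta)\|\le2\cdot6\Lambda\|\theta\|=12\Lambda\|\theta\|$, since $\|G_Nw\|_\varepsilon\le\|w\|_W$, $\|\cdot\|_W\le6\Lambda\|\cdot\|_\varepsilon$ on $W_N$, and $\|i_N\|\le2$. The bound does not depend on $N$; this is what the window $(0,N]\times(N,\infty)$ was for.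

**Step 2: multiplicativity.** $\Theta_N(\theta)\Theta_N(\theta')=\Theta_N(\theta\theta')$. Indeed $w(\Theta_N(\theta')z)=(\theta'\otimes I)G_Nw(z)\in U_N\otimes E_{>N}$, and $G_N$ is the identity there.

**Step 3: the definition does not depend on $N$, modulo compacts.** Let $\mathcal A_N=\{F\in\mathcal L(U):F=\pi_NF\pi_N\}$ and $\mathcal A=\bigcup_N\mathcal A_N$, an increasing union. We show that $\Theta_N(F|_{U_N})\equiv\Theta_{N'}(F|_{U_{N'}})$ if $F\in\mathcal A_N$ and $N'>N$. Since $F\pi_{N'}=F\pi_N$, the $W$-arguments in the two definitions are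
$$v_1=(F\otimes I)(\pi_N\otimes(I-Q_N))w(z),\qquad v_2=(F\otimes I)(\pi_N\otimes(I-Q_{N'}))w(z).$$
Both are in $W_N$, and $v_1-v_2=(F\otimes Q_{N'})G_Nw(z)$ depends on $z$ by a finite-rank operator. For $v\in W_N$ we have $i_N(v,0)=i_{N'}(i_{N,N'}(v,0))$, so $i_N(v,0)-i_{N'}(v,0)=i_{N'}(0,u(v))$ with $u(v)\in\ell_\infty(\Gamma_{N'})$ linear and bounded in $v$, again of finite rank. Now
$$i_N(v_1,0)-i_{N'}(v_2,0)=\bigl(i_N(v_1,0)-i_{N'}(v_1,0)\bigr)+i_{N'}(v_1-v_2,0)$$
has finite rank. So $\Phi(F)=\Theta_N(F|_{U_N})+\mathcal K(\mathcal Z)$ defines an algebra homomorphism $\Phi:\mathcal A\to{\rm Cal}(\mathcal Z)$ with $\|\Phi(F)\|\le12\Lambda\|F\|$.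

**Step 4: $\Phi$ is bounded below.** Let $F\in\mathcal A_N$, $B\in\mathcal K(\mathcal Z)$, $u\in B_U$, $u_N=\pi_Nu$; then $Fu=Fu_N\in U_N$. Let $x_k\in E_{>N}$ be normalized $(q_{k-1},q_k]$-vectors of $E$ with $N\le q_0<q_1<\cdots$. They are weakly null by Corollary 10(a). Then $z_k=i_N(u_N\otimes x_k,0)$ is weakly null, and $\|z_k\|\le2\cdot6\Lambda\cdot\Lambda=12\Lambda^2$. The vector $\Theta_N(F|_{U_N})z_k=i_N(Fu\otimes x_k,0)$ has norm at least
$$\|Fu\otimes x_k\|_W\ge\|G_N(Fu\otimes x_k)\|_\varepsilon=\|Fu\otimes x_k\|_\varepsilon=\|Fu\| .$$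
As $Bz_k\to0$, we get $\|\Theta_N(F|_{U_N})+B\|\ge\|Fu\|/(12\Lambda^2)$. So $\|\Phi(F)\|\ge\|F\|/(12\Lambda^2)$. Hence $\Phi$ extends to an algebra isomorphism of $\mathcal K_\pi(U)=\overline{\mathcal A}$ onto a closed subalgebra of ${\rm Cal}(\mathcal Z)$.

**Step 5: ${\rm Cal}(\mathcal Z)=\mathbb C1+\Phi(\mathcal K_\pi(U))$.** Let $T\in\mathcal L(\mathcal Z)$. By Theorem 12 and Lemma 16(a), $T=\lambda I+S$ with $S=\lim_nSP_n$ in norm.

*$S$ is a limit of corners.* Fix $n$. With $u_1,\dots,u_d$ a basis of $U_n$, the operators $x\mapsto Si_n(\Pi_n(u_a\otimes x),0)$ map $E$ to $\mathcal Z$. By Lemma 16(b) their compositions with $I-P_m$ on the left tend to $0$ in norm as $m\to\infty$. Every $v\in W_n$ is $\Pi_nv=\sum_a\Pi_n(u_a\otimes x_a)$ with $\|x_a\|\le c_n\|v\|$. Moreover $\ell_\infty(\Gamma_n)$ is finite-dimensional and $P_m\to I$ strongly. So $\|(I-P_m)Si_n\|\to0$ and hence $\|(I-P_m)SP_n\|\to0$ as $m\to\infty$. Thus $S$ is a norm limit of operators $P_mSP_n$,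 each of which has the form $R=P_NRP_N$ with $N=\max(m,n)$.

*A corner is a scalar matrix modulo compacts.* For such $R$ we have $R=i_NAR_N$ with $A=R_NRi_N\in\mathcal L(V_N)$. As $\ell_\infty(\Gamma_N)$ is finite-dimensional, modulo finite rank $A$ may be replaced by an operator $A_0\in\mathcal L(W_N)$, extended by $0$ on $\ell_\infty(\Gamma_N)$ and with values in $W_N$. Next, $A_0$ may be replaced by $A_1=G_NA_0G_N$, since $A_0-A_1=(I-G_N)A_0+G_NA_0(I-G_N)$ and $I-G_N$ has finite rank on $W_N$. As $G_N\tau_N=G_N$, we get $R\equiv\bigl(z\mapsto i_N(A_1G_Nw(z),0)\bigr)$, where $A_1$ is viewed as an operator on $U_N\otimes E_{>N}$. In a basis of $U_N$, $A_1$ is a matrix of operators $A_{ab}$ on $E_{>N}$. By (3), $A_{ab}(I-Q_N)\in\mathcal L(E)=\mathbb CI+\mathcal K(E)$; composing with $I-Q_N$ on the left and restricting to $E_{>N}$ gives $A_{ab}=\theta_{ab}I_{E_{>N}}+\text{compact}$. So $A_1=\theta\otimes I+\text{compact}$ with $\theta\in\mathcal L(U_N)$, and $R\equiv\Theta_N(\theta)$.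 Its class is $\Phi(\theta\pi_N)$, where $\theta\pi_N\in\mathcal A_N$ restricts to $\theta$ on $U_N$.

Hence the class of $S$ lies in $\overline{\Phi(\mathcal A)}=\Phi(\mathcal K_\pi(U))$.

**Step 6: the sum is direct.** Here the glued coordinates give the unit the room of its own. Suppose $1\in\Phi(\mathcal K_\pi(U))=\overline{\Phi(\mathcal A)}$. Then there are $N$, $\theta\in\mathcal L(U_N)$ and $B\in\mathcal K(\mathcal Z)$ with $\|\Theta_N(\theta)+B-I\|<\frac12$. For $k\ge2$ let $y_k=d_\gamma/\|d_\gamma\|$ for some $\gamma\in\Delta_k$, where $d_\gamma=i_k(0,1_{\{\gamma\}})$. Then $w(y_k)=0$, so $\Theta_N(\theta)y_k=0$. Also $y_k\to0$ weakly by Corollary 10(a), so $By_k\to0$. Hence $1=\|y_k\|\le\frac12+\|By_k\|$ for all $k$, a contradiction.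

**Step 7: the isomorphism.** By Steps 3–6, $(F,\lambda)\mapsto\Phi(F)+\lambda1$ is a bounded bijective algebra homomorphism from the unitization of $\mathcal K_\pi(U)$ onto ${\rm Cal}(\mathcal Z)$. It is injective because $\Phi$ is and $1\notin\Phi(\mathcal K_\pi(U))$. By the open mapping theorem it is an isomorphism of Banach algebras. Together with the shrinking clause, proved in Section 2, this is Theorem A. $\blacksquare$

**Proof of the Main Theorem.** Let $K$ be an infinite countable compact metric space. By Theorem B, $C(K)$ has a shrinking FDD, and by Theorem A with $U=C(K)$ there is a separable Banach space $\mathcal Z$ with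
$$\mathcal L(\mathcal Z)/\mathcal K(\mathcal Z)\;\cong\;\mathcal K(C(K))\oplus\mathbb C$$
as Banach algebras. So the answer to the question of Section 1 is yes. Moreover, the projections in Theorem B have norm one, so $\Lambda=1$ here, and by Steps 3 and 4 the embedding $\Phi$ of $\mathcal K(C(K))$ satisfies $\frac1{12}\|F\|\le\|\Phi(F)\|\le12\|F\|$, with constants independent of $K$. $\blacksquare$
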